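# Point counts on $y^2+y=x^{q^k+1}+x^{-1}$ and the factorization of their L-polynomials

## 1. Two character sums over $\mathbb F_{32}$

For a finite field $F$ of characteristic $2$ write $\psi_F(a)=(-1)^{\mathrm{Tr}_{F/\mathbb F_2}(a)}$. We use three standard facts throughout. First, $\mathrm{Tr}(a^2)=\mathrm{Tr}(a)$. Second, $\sum_{a\in F}\psi_F(ab)$ is $|F|$ if $b=0$ and $0$ otherwise. Third, $\psi_{F'}=\psi_F\circ\mathrm{Tr}_{F'/F}$ for $F\subset F'$. We abbreviate $\psi_Q=\psi_{\mathbb F_Q}$.

Let $\mathbb F_{32}=\mathbb F_2(\alpha)$ with $\alpha^5=\alpha^2+1$. (The polynomial $X^5+X^2+1$ has no root in $\mathbb F_2$, and modulo $X^2+X+1$, where $X^3=1$, it becomes $1$; so it is irreducible.) Since $31$ is prime, $\alpha$ generates $\mathbb F_{32}^*$. Compare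
$$\sum_{x\in\mathbb F_{32}^*}\psi_{32}(x^3+x^{-1})\qquad\text{and}\qquad \sum_{x\in\mathbb F_{32}^*}\psi_{32}(x^5+x^{-1}).$$

Put $t_i=\mathrm{Tr}(\alpha^i)$. Then $t_0=5=1$. The coefficients of $X^5+X^2+1$ give $t_1=0$ and, by Newton's identities, $t_3=1$. Squaring gives $t_2=t_4=0$ and $t_6=1$. The relation $\alpha^i=\alpha^{i-3}+\alpha^{i-5}$ gives $t_5=t_2+t_0=1$, $t_7=t_4+t_2=0$, $t_{11}=t_8+t_6=0+1=1$ and $t_{15}=t_{12}+t_{10}=t_3+t_5=0$. Traces are constant on the orbits of $i\mapsto 2i$ modulo $31$. These orbits are represented by $0$ (size $1$) and $1,3,5,7,11,15$ (size $5$ each). For $x=\alpha^i$: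

| $i$ | 0 | 1 | 3 | 5 | 7 | 11 | 15 |
|---|---|---|---|---|---|---|---|
| $\mathrm{Tr}(x^{-1})$ | 1 | 0 | 0 | 1 | 1 | 1 | 0 |
| $\mathrm{Tr}(x^3)$ | 1 | 1 | 1 | 0 | 1 | 0 | 0 |
| $\mathrm{Tr}(x^5)$ | 1 | 1 | 0 | 0 | 0 | 1 | 1 |
| $\mathrm{Tr}(x^3+x^{-1})$ | 0 | 1 | 1 | 1 | 0 | 1 | 0 |
| $\mathrm{Tr}(x^5+x^{-1})$ | 0 | 1 | 0 | 1 | 1 | 0 | 1 |

Each of the last two rows has a $0$ at $i=0$ and at two of the orbits of size $5$, and a $1$ at the other four. So both sums equal $1+10-20=-9$.

The sums agree although the rows do not. The first thing to try is a substitution $x\mapsto x^j$ that turns one sum into the other. Up to powers of $2$ the exponents $\{3j,-j\}$ would have to become $\{5,-1\}$ modulo $31$. If $-j$ is in the orbit of $-1$, then $3j$ is in the orbit of $3$, not of $5$. If $-j$ is in the orbit of $5$, then $3j$ is in the orbit of $-15\equiv16$, which is the orbit of $1$ and not of $-1$. So no monomial substitution explains the equality.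

Now let $q$ be any power of $2$, let $\mathrm{Fr}_q$ be the $q$-power map, and put
$$S_n(k)=\sum_{x\in\mathbb F_{q^n}^*}\psi_{q^n}\bigl(x^{q^k+1}+x^{-1}\bigr).$$
The example says $S_5(1)=S_5(2)$ for $q=2$. Some dependence on $k$ is trivial. The sum depends only on $k$ modulo $n$, and also $S_n(k)=S_n(-k)$, because $\mathrm{Tr}(x\cdot\mathrm{Fr}_q^k x)=\mathrm{Tr}(\mathrm{Fr}_q^{-k}x\cdot x)$. For $n\le4$ these trivial symmetries already identify all $k$ with the same $\gcd(n,k)$; $n=5$ is the first case where something has to be explained. On the other hand $k$ does matter. For $q=2$, $n=2$, $k=1$, the element $x=1$ gives $+1$, and $x\ne1$ gives $x^3+x^{-1}=1+x^2$, of trace $1$; so $S_2(1)=1-2=-1$. For $k=2$, $x^{5}+x^{-1}=x^2+x^2=0$ on $\mathbb F_4^*$, so $S_2(2)=3$. This suggests that $S_n(k)$ depends only on $n$ and $\gcd(n,k)$.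

## 2. The curves $D_k$ and the statement

These sums count points. Let $D_k$ be the smooth projective model over $\mathbb F_q$ of $y^2+y=x^{q^k+1}+x^{-1}$. Recall that for an Artin–Schreier double cover $y^2+y=f(x)$ of the line in characteristic $2$ whose right side has poles of odd orders $d_1,d_2,\dots$, there is one point above each pole and $2\,\mathrm{genus}-2=-4+\sum(d_j+1)$. Here the poles are $\infty$, of order $q^k+1$, and $0$, of order $1$. So the genus is $q^k/2+1$, with one rational point above each of $x=0,\infty$. Over any other $x$ there are $1+\psi(x^{q^k+1}+x^{-1})$ points. Hence $\#D_k(\mathbb F_{q^n})=q^n+1+S_n(k)$, and the L-polynomial is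
$$L_{D_k}(t)=\exp\Bigl(\sum_{n\ge1}S_n(k)\frac{t^n}{n}\Bigr)\in1+t\,\mathbb Z[t],\qquad\deg L_{D_k}=q^k+2.\tag{1}$$
If $L=\sum a_jt^j$, then (1) means $na_n=\sum_{j=1}^nS_j(k)a_{n-j}$, and the functional equation says $a_{2\gamma-j}=q^{\gamma-j}a_j$, where $\gamma$ is the genus.

Take $q=2$. Directly $S_1(k)=\psi_2(1+1)=1$. On $\mathbb F_8^*$ we have $x^{-1}=x^6$ and $\mathrm{Tr}(x^3)=\mathrm{Tr}(x^6)$, so $S_3(1)=7$; also $S_3(2)=S_3(-1)=7$. For $k=1$ (genus $2$) we get $a_1=1$ and $2a_2=1-1=0$, so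
$$L_{D_1}=1+t+2t^3+4t^4.$$
For $k=2$ (genus $3$): $a_1=1$, $2a_2=1+3$, $3a_3=2+3+7$, so $L_{D_2}=1+t+2t^2+4t^3+4t^4+4t^5+8t^6$. Multiplying out,
$$L_{D_2}(t)=(1+2t^2)\,L_{D_1}(t).$$
The quotient is a polynomial in $t^2$. The following question is posed in Omran Ahmadi, Gary McGuire and Antonio Rojas-León, "Decomposing Jacobians of Curves over Finite Fields in the Absence of Algebraic Structure", arXiv:1409.8510 (2014). Let $q=2$ and let $k=p_1^{a_1}\cdots p_m^{a_m}\ge2$ be the prime factorization. Is it always true that $L_{D_k}(t)=q_1(t^{p_1})\cdots q_m(t^{p_m})L_{D_1}(t)$ with $q_i\in\mathbb Z[t]$? It is, and the following holds over every finite field of characteristic $2$.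

**Theorem 1.** Let $q$ be a power of $2$.
1. $S_n(k)=S_n(\gcd(n,k))$ for all $n,k\ge1$.
2. There are unique $R_e\in\mathbb Z[u]$ $(e\ge1)$ with $R_e(0)=1$ and $L_{D_k}(t)=\prod_{e\mid k}R_e(t^e)$ for all $k\ge1$. Here $R_1=L_{D_1}$, and for $e\ge2$ $\deg R_e$ is the number of monic irreducible polynomials of degree $e$ over $\mathbb F_q$.

**Corollary 2.** Let $q=2$ and $k=p_1^{a_1}\cdots p_m^{a_m}\ge2$. For $e\mid k$, $e>1$, let $i(e)$ be the least $i$ with $p_i\mid e$, and put $q_i(t)=\prod_{e\mid k,\ e>1,\ i(e)=i}R_e(t^{e/p_i})\in\mathbb Z[t]$. Then $L_{D_k}(t)=q_1(t^{p_1})\cdots q_m(t^{p_m})L_{D_1}(t)$.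

The corollary is immediate: $q_i(t^{p_i})$ is the product of the $R_e(t^e)$ with $i(e)=i$, and $R_1=L_{D_1}$. For example, if $k=2$ and $q=2$, then $\deg R_2=1$ because $X^2+X+1$ is the only irreducible quadratic, and $R_2=1+2u$.

## 3. A power series for free, and a matrix that is three dimensions too small

Suppose for a moment that part 1 is known. For $e\mid n$ put $T_e(n)=\sum_{d\mid e}\mu(e/d)S_n(d)$. Möbius inversion and part 1 give $S_n(k)=S_n(\gcd(n,k))=\sum_{e\mid k,\ e\mid n}T_e(n)$. Inserting this in (1) with $n=em$ yields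
$$L_{D_k}(t)=\prod_{e\mid k}R_e(t^e),\qquad R_e(u):=\exp\Bigl(\sum_{m\ge1}\frac{T_e(em)}{em}u^m\Bigr),\tag{2}$$
and inverting,
$$R_e(t^e)=\prod_{d\mid e}L_{D_d}(t)^{\mu(e/d)}.\tag{3}$$
So $R_e\in1+u\mathbb Z[[u]]$, $R_1=L_{D_1}$, and by the same inversion any family as in part 2 must satisfy (3), which gives uniqueness. What is missing is that $R_e$ is a polynomial: (3) only presents it as a quotient of polynomials. A way to get polynomials is to recognize $R_e(u)$ as $\det(1+uB)$ for a matrix $B$. For that we must know the traces of the powers of $B$.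

For an automorphism $\sigma$ of a finite field $F'$ put
$$S(F',\sigma)=\sum_{x\in F'^*}\psi_{F'}\bigl(x\,\sigma(x)+x^{-1}\bigr),\qquad\text{so}\quad S_n(k)=S(\mathbb F_{q^n},\mathrm{Fr}_q^k).$$
Such a sum is visibly a trace. Let $A(x,x')=\psi_Q(x^{-1}+xx')$, a matrix indexed by $\mathbb F_Q^*$. For an automorphism $\rho$ of $\mathbb F_Q$ put $(\rho f)(w)=f(\rho^{-1}w)$. For any matrix $X$ acting by $(Xf)(w)=\sum_{w'}X(w,w')f(w')$, the operator $X\rho$ has entries $X(w,\rho w')$, so $\operatorname{tr}(X\rho)=\sum_wX(w,\rho w)$. In particular $\operatorname{tr}(A\rho)=S(\mathbb F_Q,\rho)$.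

The hope is then that $\operatorname{tr}(A^g\rho)$ is, up to sign, again one of our sums. If $\mathbb F_q$ is the fixed field of $\rho$ and $s=[\mathbb F_Q:\mathbb F_q]$, the natural candidate is $S(\mathbb F_{q^{gs}},\mathrm{Fr}_q)$. Test $q=Q=2$. Here $A=(1)$ and $\operatorname{tr}A^g=1$ for all $g$, while $S(\mathbb F_{2^g},\mathrm{Fr}_2)=S_g(1)$ is $1,-1,7$ for $g=1,2,3$. With the sign $(-1)^{g-1}$ the first two are right, and the third is off by $6=3\cdot 2$. The size is wrong as well: $\det(1+uA)$ has degree at most $q-1$, while $\deg L_{D_1}=q+2$. Three dimensions are missing, and the trace of the cube lacks $3Q$. A cycle through three new states, of weight $Q$, supplies both.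

Let $\Omega_Q=\mathbb F_Q^*\sqcup\{P_1,P_2,P_3\}$ and let $B=B_Q$ be the $\Omega_Q\times\Omega_Q$ matrix with
$$B(x,x')=\psi_Q(x^{-1}+xx'),\quad B(x,P_1)=\psi_Q(x^{-1}),\quad B(P_1,P_2)=Q,\quad B(P_2,P_3)=B(P_3,x)=B(P_3,P_1)=1$$
for $x,x'\in\mathbb F_Q^*$, and all other entries $0$. Automorphisms of $\mathbb F_Q$ act on $\Omega_Q$, fixing the $P_i$, and commute with $B_Q$. Moreover
$$\operatorname{tr}(B_Q^g\rho)=\sum_{w_0,\dots,w_g,\ w_g=\rho w_0}\ \prod_{j=0}^{g-1}B_Q(w_j,w_{j+1}).\tag{4}$$

For $Q=2$ the nonzero entries are $B(1,1)=1$, $B(1,P_1)=-1$, $B(P_1,P_2)=2$, $B(P_2,P_3)=B(P_3,1)=B(P_3,P_1)=1$. The cycles are the loop at $1$ (weight $1$), the triangle $P_1P_2P_3$ (weight $2$) and the $4$-cycle (weight $-2$). A cycle of length $\ell$ enters $\det(1+uB)$ with sign $(-1)^{\ell-1}$. So $\det(1+uB_2)=1+u+2u^3+(1\cdot2+2)u^4$, which is $L_{D_1}(u)$.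

**Theorem 3.** Let $\rho$ be an automorphism of $\mathbb F_Q$ with fixed field $\mathbb F_q$, $s=[\mathbb F_Q:\mathbb F_q]$, $g\ge1$. Then $\operatorname{tr}(B_Q^{\,g}\rho)=(-1)^{g-1}S(\mathbb F_{q^{gs}},\mathrm{Fr}_q)$.

## 4. Characteristic polynomials on isotypic parts: Theorem 3 implies Theorem 1

**Step 1: part 1.** This step uses Theorem 3 for $g=1$. Since no $P_i$ has a nonzero diagonal entry, $\operatorname{tr}(B_Q\rho)=\sum_{x\in\mathbb F_Q^*}\psi_Q(x^{-1}+x\rho(x))=S(\mathbb F_Q,\rho)$. By Theorem 3 this depends only on $Q$ and the fixed field of $\rho$. In $\mathbb F_{q^n}$ the maps $\mathrm{Fr}_q^k$ and $\mathrm{Fr}_q^{\gcd(n,k)}$ have the same fixed field, so $S_n(k)=S_n(\gcd(n,k))$. Hence (2), (3) and the conclusions drawn from them hold.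

**Step 2: $R_e$ is a polynomial.** We exhibit it as a determinant. Let $Q=q^e$, let $\varphi=\mathrm{Fr}_q$ on $\mathbb F_Q$, and let $W=\mathbb C^{\Omega_Q}$. Let $\chi$ be a faithful character of $\langle\varphi\rangle\cong\mathbb Z/e$, and $W_\chi=\{f:\varphi f=\chi(\varphi)f\}$, which is $B_Q$-stable. If $\gcd(i,e)=d$, then $\varphi^i$ has fixed field $\mathbb F_{q^d}$. Theorem 3 with base field $\mathbb F_{q^d}$, $s=e/d$, $g=m$ gives
$$\operatorname{tr}(B_Q^m\varphi^i)=(-1)^{m-1}S(\mathbb F_{q^{em}},\mathrm{Fr}_q^d)=(-1)^{m-1}S_{em}(d).$$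
As $i$ runs over the residues modulo $e$ with $\gcd(i,e)=d$, $\bar\chi(\varphi^i)$ runs over the primitive $(e/d)$-th roots of unity, whose sum is $\mu(e/d)$. The projector onto $W_\chi$ is $\frac1e\sum_i\bar\chi(\varphi^i)\varphi^i$, so
$$\operatorname{tr}(B_Q^m|W_\chi)=\frac1e\sum_{i\bmod e}\bar\chi(\varphi^i)\operatorname{tr}(B_Q^m\varphi^i)=(-1)^{m-1}\frac{T_e(em)}e.$$
Since $\det(1+uX)=\exp\bigl(\sum_m(-1)^{m-1}\operatorname{tr}(X^m)u^m/m\bigr)$, we get $R_e(u)=\det(1+uB_Q|W_\chi)$. This is a polynomial, and its coefficients are integers by (3).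

**Step 3: the degree.** We bound $\deg R_e$ by $\dim W_\chi$ and then use the genus. Let $e\ge2$ and $f\in W_\chi$. If $\varphi^iw=w$ with $\varphi^i\ne1$, then $f(w)=(\varphi^if)(w)=\chi(\varphi^i)f(w)$ forces $f(w)=0$. So $f$ is supported on the orbits of size $e$, which lie in $\mathbb F_{q^e}^*$, and $f$ is determined on each by one value. Hence $\deg R_e\le\dim W_\chi=N_e$, the number of monic irreducible polynomials of degree $e$ over $\mathbb F_q$. Now $\deg R_1=q+2$, $N_1=q$ and $\sum_{e\mid k}eN_e=q^k$, so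
$$q^k+2=\sum_{e\mid k}e\deg R_e\le(q+2)+\sum_{1<e\mid k}eN_e=q^k+2 .$$
Equality holds throughout; taking $k=e$ gives $\deg R_e=N_e$. So Theorem 1 follows from Theorem 3. $\square$

If $gs=1$, Theorem 3 says $\operatorname{tr}B_q=\sum_x\psi_q(x^{-1}+x^2)=S(\mathbb F_q,\mathrm{id})$, which is clear. From now on $F=\mathbb F_q$, $K=\overline F$, $\mathrm{Fr}=\mathrm{Fr}_q$, and $N=gs\ge2$.

The plan for the rest is this. The trace (4) is a sum over sequences $(w_j)_{j\in\mathbb Z}$ of period $N$ with $w_{j+g}=\rho w_j$. We shall see that this condition says that Frobenius acts on the sequence as the $r$-th power of the rotation, for a suitable $r$ with $\gcd(r,N)=g$. So Theorem 3 compares, for different $r$, a weighted count of solutions of $\mathrm{Fr}\,z=c^rz$, where $c$ is the rotation. If $c$ acted through a *connected* algebraic group preserving the weight, Lang's theorem would show that the count does not depend on $r$. A rotation of finite order does not look like that. But we are free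 to add terms that cancel. After adding the right ones, the weight will be governed by a polynomial $\tau$, the objects with given $\tau$ will be lattices over the ring $K[\lambda,\mu]/(\mu^2+\tau\mu+\lambda^N)$, and $c$ will be multiplication by an invertible ideal. The group of such ideal classes is connected.

## 5. Configurations on a cycle and their trace polynomial

**Definition.** A *configuration* $z$ of length $N$ consists of a nonempty set $Z\subset\mathbb Z/N$ of *cuts* such that the gaps between cyclically consecutive cuts are odd (if $|Z|=1$ the gap is $N$) and, for each cut $a$ with gap $2l_a+1$ to the next cut, a polynomial $p_a\in K[\lambda]$ with $\deg p_a\le l_a$ and $p_a(0)\ne0$. We call $(a,l_a,p_a)$ a *tile*. The rotation $c$ sends $z$ to $cz$ with cuts $Z-1$ and $p^{cz}_a=p^z_{a+1}$. $\mathrm{Fr}$ acts on coefficients.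

For $N=2$ there are two cuts with constants $p_0,p_1$. For $N=3$ there are either three cuts with nonzero constants $p_0,p_1,p_2$, or one cut (at one of three places) with a polynomial $c_0+\beta\lambda$, $c_0\ne0$.

Lift the cuts to $\dots<a_i<a_{i+1}<\cdots$ in $\mathbb Z$ with $a_{i+n}=a_i+N$, where $n=|Z|$. Since $N$ is a sum of $n$ odd numbers, $n\equiv N\pmod2$. Write $l_i,p_i$ for the data at $a_i$ and $\beta_i$ for the coefficient of $\lambda^{l_i}$ in $p_i$. Put
$$A_i=\begin{pmatrix}p_i&\lambda^{l_i}\\\lambda^{l_i+1}&0\end{pmatrix},\quad\det A_i=\lambda^{2l_i+1},\qquad\tau(z)=\operatorname{tr}(A_{n-1}\cdots A_0)=\sum_j\tau_j\lambda^j,\qquad E(z)=\sum_{i\bmod n}\beta_i .$$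

**Lemma 4.**
(a) $\tau_0=\prod p_i(0)\ne0$, and $\displaystyle\frac{\tau_1}{\tau_0}=\sum_{l_i\ge1}\frac{[\lambda^1]p_i}{p_i(0)}+\sum_{i:\ l_{i-1}=l_i=0}\frac1{p_{i-1}p_i}$ ($i$ modulo $n$; the second sum is absent if $n=1$).
(b) If $N$ is odd, then $\deg\tau\le\frac{N-1}2$ and $\tau_{(N-1)/2}=E(z)$.
(c) If $N$ is even, the parities of the cuts alternate. Let $E_0,E_1$ be the sums of $\beta_i$ over the even and the odd cuts. Then $\deg\tau\le\frac N2-1$ and $\tau_{N/2-1}=E_0E_1$.

*Proof.* We first expand the trace combinatorially, over $c_0,\dots,c_{n-1}\in\{1,2\}$ with $c_n=c_0$ and factors $A_i(c_{i+1},c_i)$. Since $A_i(2,2)=0$, the indices with $c_i=2$ are isolated. Each of them contributes $A_i(1,2)A_{i-1}(2,1)=\lambda^{l_i}\lambda^{l_{i-1}+1}$ in place of $p_{i-1}p_i$. So $\tau$ is the sum, over sets $\mathcal M$ of disjoint cyclically adjacent pairs $(i-1,i)$, of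
$$\prod_{\text{unpaired }i}p_i\cdot\prod_{\text{pairs}}\lambda^{l_{i-1}+l_i+1}.\tag{5}$$
For $n=2$ the two pairs $(0,1)$ and $(1,2)$ count separately, and for $n=1$ there are no pairs.

Part (a) is (5) modulo $\lambda^2$: only $\mathcal M=\emptyset$ and single pairs with $l_{i-1}=l_i=0$ contribute. The identity $\tau_0=\prod p_i(0)$ does not use $p_i(0)\ne0$.

For (b) and (c) we look at top degrees. From $\sum(2l_i+1)=N$ we have $\sum l_i=\frac{N-n}2$. So a term has degree at most $\frac{N-n}2+|\mathcal M|$, and its coefficient in that degree is $\prod_{\text{unpaired}}\beta_i$. If $n$ is odd, $|\mathcal M|\le\frac{n-1}2$, with equality when one index is unpaired; each index occurs as the unpaired one for exactly one such $\mathcal M$. This is (b). If $n$ is even, the two perfect matchings both give $\lambda^{N/2}$ and cancel in characteristic $2$. The sets with $|\mathcal M|=\frac n2-1$ leave two indices unpaired. The two arcs between these contain evenly many indices, so the unpaired indices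 have opposite parity, and each such pair of indices arises from exactly one $\mathcal M$. Their coefficients in degree $\frac N2-1$ sum to $E_0E_1$. All other terms have degree at most $\frac N2-2$. $\square$

For $N=3$ and three cuts, $\tau=p_0p_1p_2+(p_0+p_1+p_2)\lambda$; for one cut, $\tau=p_0$.

Put $\Phi(z)=E(z)+\tau_1/\tau_0$ and, for $r\in\mathbb Z$,
$$\hat T(N,r)=\sum_{z:\ \mathrm{Fr}\,z=c^rz}\psi_F(\Phi(z)).\tag{6}$$
Since $\tau(cz)=\tau(z)$ and $E(cz)=E(z)$, the condition forces $\tau(z)\in F[\lambda]$ and $E(z),\Phi(z)\in F$, so (6) makes sense. That it is finite comes next.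

## 6. Twisted sums over configurations are traces of $B_Q^g\rho$

**Step 1: unravel $\mathrm{Fr}\,z=c^rz$.** The purpose is to see the free parameters. The condition means $Z+r=Z$ and $\mathrm{Fr}\,p_a=p_{a+r}$. Let $g=\gcd(r,N)$, $s=N/g$, $Q=q^s$, $r=gr'$, so that $\gcd(r',s)=1$. Let $\rho$ be the generator of $\mathrm{Gal}(\mathbb F_Q/F)$ with $\rho^{r'}=\mathrm{Fr}$. Then the condition is equivalent to
$$Z+g=Z,\qquad p_a\in\mathbb F_Q[\lambda],\qquad p_{a+g}=\rho\,p_a.\tag{7}$$
Indeed, if $\mathrm{Fr}\,z=c^rz$, then $\mathrm{Fr}^sp_a=p_{a+rs}=p_a$ because $rs=r'N$. With $ur'\equiv1\pmod s$ we have $\rho=\mathrm{Fr}^u$ and $ur=ugr'\equiv g\pmod N$, so $p_{a+g}=\mathrm{Fr}^up_a=\rho p_a$; and $Z+r=Z$ is the same as $Z+g=Z$. Conversely (7) gives $p_{a+r}=\rho^{r'}p_a=\mathrm{Fr}\,p_a$. So $z$ is freely determined by one tile from each orbit of the shift by $g$; all orbits have size $s$, and a sum over an orbit is a trace $\mathrm{Tr}_{\mathbb F_Q/F}$. In particular (6) is a finite sum. For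 given $g\mid N$ every generator $\rho=\mathrm{Fr}^u$ arises: take $r=gr'$ with $ur'\equiv1\pmod s$.

**Lemma 5.** $\hat T(N,r)=\operatorname{tr}(B_Q^{\,g}\rho)$. In particular $\hat T(N,1)=S(\mathbb F_{q^N},\mathrm{Fr})$.

*Proof.* We sum over the coefficients that enter $\Phi$ linearly, using Lemma 4(a). If an orbit of tiles has $l\ge2$, its top coefficient $\beta_a\in\mathbb F_Q$ enters $\Phi$ only through $E$, and summing $\psi_Q(\beta_a)$ over it gives $0$. An orbit with $l=1$, $p_a=c_a+\beta_a\lambda$, contributes $\psi_Q(\beta_a+\beta_a/c_a)$; summing over $\beta_a$ gives $Q$ if $c_a=1$ and $0$ otherwise. An orbit with $l=0$, $p_a=1/x_a$, contributes $\psi_Q(1/x_a)$, and in addition $\psi_Q(x_{a-1}x_a)$ if the previous tile also has $l=0$.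

Now write $P_1P_2P_3$ at the three positions of a tile with $l=1$, and $x_a$ at a tile with $l=0$. The only nonzero entry $B(\cdot,P_2)$ is at $P_1$, the only nonzero $B(\cdot,P_3)$ is at $P_2$, $P_1$ is followed only by $P_2$, and $P_2$ only by $P_3$. So the sequences obtained are exactly the sequences $(w_j)_{j\in\mathbb Z}$ in $\Omega_Q$ with $w_{j+g}=\rho w_j$ and nonzero weight $\prod_{j=0}^{g-1}B_Q(w_j,w_{j+1})$, and the weights agree. By (4) the sum is $\operatorname{tr}(B_Q^g\rho)$. For $r=1$ we have $g=1$, $Q=q^N$, $\rho=\mathrm{Fr}$ and $\operatorname{tr}(B_Q\rho)=S(\mathbb F_{q^N},\mathrm{Fr})$. $\square$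

So the tiles with $l\ge2$ cost nothing, and the tiles with $l=1$ are the three extra states of $B_Q$.

**Theorem 6.** Let $N\ge2$. If $N$ is odd, $\hat T(N,r)$ does not depend on $r$. If $N$ is even, $\hat T(N,r)=(-1)^{r-1}\hat T(N,1)$.

This implies Theorem 3 for $gs=N$. By Step 1 and Lemma 5, $\operatorname{tr}(B_Q^g\rho)=\hat T(N,r)$ for some $r$ with $\gcd(r,N)=g$. If $N$ is odd, $g$ is odd and $(-1)^{g-1}=1$. If $N$ is even, $g\equiv r\pmod2$.

The case $N=3$ shows what to expect. Fix $\tau=\tau_0+\tau_1\lambda\in F[\lambda]$ with $\tau_0\neq0$; by Lemma 4(b), $\Phi=\tau_1+\tau_1/\tau_0$ is constant on $\{\tau(z)=\tau\}$. For $r=1$ the solutions of $\mathrm{Fr}\,z=cz$ are the elements of $\mathbb F_{q^3}$ with norm $\tau_0$ and trace $\tau_1$. For $r=0$ they are the triples in $F^3$ with product $\tau_0$ and sum $\tau_1$, and three one-cut configurations. For $q=2$, $\tau_0=1$, the counts are $4$ and $1+3$ if $\tau_1=1$, and $3$ and $0+3$ if $\tau_1=0$. So already for fixed $\tau$ the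 two counts agree, and they do so only thanks to the one-cut configurations. We now explain this.

## 7. The ring $K[\lambda,\mu]/(\mu^2+\tau\mu+\lambda^N)$ and its lattices

Let $\tau\in K[\lambda]$ with $\tau_0=\tau(0)\ne0$, and assume one of

- **(odd)** $N$ is odd and $\deg\tau\le\frac{N-1}2$;
- **(even)** $N$ is even, $\deg\tau\le\frac N2-1$, and $p:=\tau_{N/2-1}\ne0$.

Let $O=K[\lambda,\mu]/(\mu^2+\tau\mu+\lambda^N)$ and $M=K(\lambda)\otimes_{K[\lambda]}O$. The polynomial is chosen because $\tau(z)$ and $\lambda^N$ are the trace and the determinant of $A_{n-1}\cdots A_0$.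

**Step 1: the place at infinity.** The aim is a degree function with leading coefficients. The polynomial is irreducible over $K((1/\lambda))$ and defines a totally ramified quadratic extension $M_\infty$. In case (odd), $\deg\tau<N/2$, so the Newton polygon has a single slope, of absolute value $N/2\notin\mathbb Z$. In case (even) put $\mu=\lambda^{N/2}(1+\epsilon)$; then
$$\epsilon^2+t\epsilon+t=0,\qquad t=\tau\lambda^{-N/2},\tag{8}$$
and $t$ has valuation exactly $1$ because $p\ne0$, so (8) is Eisenstein. Hence $M$ is a field and $O\subset M$ is a domain. Let $\deg=-v_\infty$ on $M_\infty$, normalized by $\deg\lambda=2$, with value group $\mathbb Z$. Then $\deg\mu=N$, and the residue field is $K$. In the associated graded ring there is a unique class $\theta$ of degree $1$ whose square is the class of $\lambda$, because square roots in $K$ exist and are unique. Define $\mathrm{lc}(x)\in K^*$ for $x\neq0$ by $x\equiv\mathrm{lc}(x)\theta^{\deg x}$ modulo lower degree. Then $\mathrm{lc}$ is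 multiplicative, $\mathrm{lc}(\lambda)=1$, and $\mathrm{lc}(\mu)=1$. For the last claim in case (odd), $\mu^2=\lambda^N+\tau\mu$ with $\deg(\tau\mu)\le2N-1$, so $\mathrm{lc}(\mu)^2=1$; in case (even), $\deg\epsilon=-1$ by (8).

**Step 2: the points over $\lambda=0$.** These supply the ideal that will play the role of the rotation. Modulo $\lambda$ the equation is $\mu(\mu+\tau_0)=0$ with $\tau_0\ne0$, so $O$ is étale over $K[\lambda]$ at $\lambda=0$. There are two points, $0_-$ (where $\mu=0$) and $0_+$ (where $\mu=\tau_0$). Both are regular with uniformizer $\lambda$; let $v_\mp$ be the valuations. Then $v_+(\mu)=0$, and $v_-(\mu)=N$ because $\mu(\mu+\tau)=\lambda^N$ and $\mu+\tau$ is a unit at $0_-$. Let $P=(\lambda,\mu)$ be the maximal ideal of $0_-$; it is invertible. A maximal ideal containing $\mu$ contains $\lambda$, so it is $P$; hence $\mu O=P^N$.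

**Definition.** A *lattice* is a nonzero finitely generated $O$-submodule $\Lambda$ of $M$; it is free of rank $2$ over $K[\lambda]$. $\mathcal X_\tau$ is the set of lattices modulo multiplication by $M^*$. $\mathrm{Pic}(O)$, the group of invertible fractional ideals modulo $M^*$, acts on it by $(I,\Lambda)\mapsto I\Lambda$.

Not every lattice is invertible, since $O$ may be singular away from $\lambda=0$. For $N=3$ and $\tau=1+\lambda$, the polynomial $\mu^2+(1+\lambda)\mu+\lambda^3$ and both partial derivatives $1+\lambda$ and $\mu+\lambda^2$ vanish at $(1,1)$. The integral closure of $O$ is then a lattice whose ring of multipliers is larger than $O$, so it is not invertible.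

## 8. From a lattice to a configuration

Let $\Lambda$ be a lattice, $\Lambda_a=P^a\Lambda$ for $a\in\mathbb Z$, and $v_0=\min v_-(\Lambda)$. Since $O_P$ is a discrete valuation ring and $P$ is trivial at the other maximal ideals, $\min v_-(\Lambda_a)=v_0+a$, and
$$\Lambda_b=\{x\in\Lambda_a:v_-(x)\ge v_0+b\}\ (b\ge a),\qquad\dim_K\Lambda_a/\Lambda_{a+1}=1,\qquad\Lambda_{a+N}=\mu\Lambda_a.\tag{9}$$

**Step 1: the degrees occurring in $\Lambda_a$.** We show that they are described by two integers. Let $\mathcal D_a$ be the set of degrees of nonzero elements of $\Lambda_a$. A $K[\lambda]$-basis $e_1,e_2$ of $\Lambda_a$ is a $K((1/\lambda))$-basis of $M_\infty$. Norms on a finite-dimensional space over a complete valued field are equivalent, so there is $C\ge 0$ with $|\deg(fe_1+he_2)-2\max(\deg_\lambda f,\deg_\lambda h)|\le C$ for all $(f,h)\ne0$ in $K((1/\lambda))^2$. Hence $\mathcal D_a$ is bounded below. Splitting $f,h$ into polynomial part and rest shows $M_\infty=\Lambda_a+\{\deg\le C\}$,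 so all large degrees occur in $\mathcal D_a$. Since $\mathcal D_a+2\subset\mathcal D_a$,
$$\mathcal D_a=\{m_a,m_a+2,\dots\}\cup\{m_a+2e_a+1,m_a+2e_a+3,\dots\},\qquad m_a=\min\mathcal D_a,\ e_a\ge0.$$
Two elements of degrees $m_a$ and $m_a+2e_a+1$ form a $K[\lambda]$-basis of $\Lambda_a$: subtracting multiples lowers the degree of any element until it is $0$, and the two are independent since their degrees have different parity. Conversely, if some basis has degrees $m,m+1$, then no cancellation of leading terms is possible, so $m_a=m$ and $e_a=0$.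

**Step 2: what happens from $a$ to $a+1$.** We follow $(d_a,e_a)$, where $\xi_a\in\Lambda_a$ has degree $m_a$ (it is unique up to $K^*$) and $d_a=v_-(\xi_a)-v_0-a\ge0$. Since the residue field at $\infty$ is $K$, $\dim\{x\in\Lambda_a:\deg x\le d\}=\#(\mathcal D_a\cap(-\infty,d])$. By (9), $\mathcal D_{a+1}$ is $\mathcal D_a$ with exactly one element removed. As $\mathcal D_{a+1}+2\subset\mathcal D_{a+1}$, the removed element is $m_a$ or $m_a+2e_a+1$.

- If $d_a>0$, then $\xi_a\in\Lambda_{a+1}$, so $m_a$ stays and $m_a+2e_a+1$ is removed: $\xi_{a+1}=\xi_a$, $d_{a+1}=d_a-1$, $e_{a+1}=e_a+1$.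
- If $d_a=0$ and $e_a\ge1$, then $\xi_a\notin\Lambda_{a+1}$, so $m_a$ is removed. The element $\lambda\xi_a$ lies in $\Lambda_{a+1}$ and has degree $m_a+2<m_a+2e_a+1$. So $\xi_{a+1}=\lambda\xi_a$, $d_{a+1}=0$, $e_{a+1}=e_a-1$.
- If $d_a=0$ and $e_a=0$, then $m_a$ is removed, so $m_{a+1}=m_a+1$ and $e_{a+1}=0$.

Call $a+1$ a **cut** if $(d_a,e_a)=(0,0)$; then $e_{a+1}=0$. From any position $d$ decreases to $0$ and then $e$ decreases to $0$, so cuts occur arbitrarily far to the right. The whole structure has period $N$, since $\xi_{a+N}=\mu\xi_a$ up to $K^*$. If $e_a=0$ and $d_a=l$, the pairs $(d,e)$ at $a,a+1,\dots$ are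
$$(l,0),(l-1,1),\dots,(0,l),(0,l-1),\dots,(0,0),$$
and $m$ is constant for the first $l$ moves, grows by $2$ in each of the next $l$, and then by $1$. Therefore:
$$\text{if }e_a=0,\ d_a=l,\ \text{the next cut after }a\text{ is }a+2l+1,\ \text{and }m_{a+2l+1}=m_a+2l+1.\tag{10}$$

**Step 3: the three-term recursion.** Here we extract the polynomials. Let $a_i$ be the cuts in $\mathbb Z$, $l_i=d_{a_i}$, $m_i=m_{a_i}$, and let $x_i\in\Lambda_{a_i}$ be the element of degree $m_i$ with $\mathrm{lc}(x_i)=1$. By (10), $a_{i+1}=a_i+2l_i+1$ and $m_{i+1}=m_i+2l_i+1$. If $n$ is the number of cuts modulo $N$, then $x_{i+n}=\mu x_i$, because $\mathrm{lc}(\mu)=1$. Put $w_i=\lambda^{l_{i-1}+1}x_{i-1}$. Then $v_-(w_i)=v_0+a_{i-1}+2l_{i-1}+1=v_0+a_i$, so $w_i\in\Lambda_{a_i}$ by (9), and $\deg w_i=m_{i-1}+2l_{i-1}+2=m_i+1$. Since $e_{a_i}=0$, Step 1 shows that $(x_i,w_i)$ is a $K[\lambda]$-basis of $\Lambda_{a_i}$.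

Write $x_{i+1}=p_ix_i+f_iw_i$. The two summands have degrees of different parity and $\deg x_{i+1}=m_i+2l_i+1$, so $\deg f_i=l_i$ and $\deg p_i\le l_i$. Further, $v_-(x_{i+1})\ge v_0+a_i+2l_i+1$, $v_-(p_ix_i)\ge v_0+a_i+l_i$ and $v_-(w_i)=v_0+a_i$; hence $\lambda^{l_i}\mid f_i$. Comparing leading coefficients, $f_i=\lambda^{l_i}$. So
$$x_{i+1}=p_ix_i+\lambda^{l_i+l_{i-1}+1}x_{i-1},\qquad\deg p_i\le l_i,\tag{11}$$
equivalently $(x_{i+1},w_{i+1})^T=A_i(x_i,w_i)^T$. Applying $\mu$ shows $p_{i+n}=p_i$. Since $x_n=\mu x_0$ and $w_n=\mu w_0$, multiplication by $\mu$ on $M$ has matrix $A_{n-1}\cdots A_0$ in the basis $(x_0,w_0)$, so the trace of this product is $\tau$. Modulo $\lambda$ this gives $\prod p_i(0)=\tau_0\ne0$, so all $p_i(0)\ne0$. We have obtained a configuration $z(\Lambda)$ with $\tau(z(\Lambda))=\tau$. It depends only on $[\Lambda]\in\mathcal X_\tau$: passing to $u\Lambda$ replaces $x_i$ by $ux_i/\mathrm{lc}(u)$ and changes neither the cuts nor the $p_i$.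

As an example take $N=3$ and $\Lambda=O$, so $v_0=0$. The basis $1,\mu$ has degrees $0,3$, so $m_0=0$, $e_0=1$, $\xi_0=1$, $d_0=0$. Then $\xi_1=\lambda$ with $(d_1,e_1)=(0,0)$; indeed $\Lambda_1=P$ has basis $\lambda,\mu$. So $2$ is a cut. In $\Lambda_2=P^2$, with basis $\mu,\lambda^2$, the element of least degree is $\mu$, $d_2=3-2=1$, and the next cut is $5$. Thus $z(O)$ has one cut, at $2$ modulo $3$, and (11) reads $\mu\cdot\mu=p\,\mu+\lambda^3\cdot1$, so $p=\tau$. The three one-cut configurations of Section 6 come from $O$, $P$ and $P^2$.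

## 9. From a configuration to a lattice

Let $z$ be a configuration with $\tau(z)=\tau$.

**Step 1: construction.** We build a module out of (11). Let $V$ be the $K(\lambda)$-space spanned by $(x_i)_{i\in\mathbb Z}$ subject to (11). It has dimension $2$, with any two consecutive $x_i$ as basis, since (11) can be solved in both directions. Put $\mu x_i:=x_{i+n}$, which is well defined by periodicity, $w_i=\lambda^{l_{i-1}+1}x_{i-1}$ and $L_i=K[\lambda]x_i+K[\lambda]w_i$. Again $(x_{i+1},w_{i+1})^T=A_i(x_i,w_i)^T$. So $\mu$ has on $L_i$ the matrix $A_{i+n-1}\cdots A_i$, with trace $\tau$ and determinant $\lambda^N$. By Cayley–Hamilton $L_i$ is an $O$-module, and $V$ is a one-dimensional $M$-space. Fix an isomorphism $V\cong M$; it is unique up to $M^*$.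

**Lemma 7.** $L_{i+1}=P^{2l_i+1}L_i$, and $v_-(x_i)-\min v_-(L_i)=l_i$.

*Proof.* We compute the quotient $L_i/L_{i+1}$. It has generators $x_i,w_i$ and relations $p_ix_i+\lambda^{l_i}w_i=0$, $\lambda^{l_i+1}x_i=0$. Let $p_i^*\in K[\lambda]$ be an inverse of $p_i$ modulo $\lambda^{l_i+1}$. Then $x_i=p_i^*p_ix_i=p_i^*\lambda^{l_i}w_i$ in the quotient. So the quotient is a cyclic $K[\lambda]$-module generated by $w_i$, of length $v_\lambda(\det A_i)=2l_i+1$ and supported at $\lambda=0$. Completing at $\lambda=0$, $L_i$ becomes $L_+\oplus L_-$, free of rank one over the completions $K[[\lambda]]$ of $O$ at $0_\pm$, and $L_{i+1}$ becomes $\lambda^{u_i^+}L_+\oplus\lambda^{u_i^-}L_-$ with $u_i^++u_i^-=2l_i+1$. Cyclicity forces one of $u_i^\pm$ to vanish. Since $L_{i+n}=\mu L_i$ and $v_+(\mu)=0$, the numbers $u_i^+\ge0$ sum to $0$ over a period. So all $u_i^+=0$ and $u_i^-=2l_i+1$. As $L_i$ and $L_{i+1}$ agree away from $\lambda=0$, we get $L_{i+1}=P^{2l_i+1}L_i$. The quotient is $L_-/\lambda^{2l_i+1}L_-$,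 so $w_i$ generates $L_-$, and $x_i\equiv p_i^*\lambda^{l_i}w_i$ modulo $\lambda^{2l_i+1}L_-$ with $p_i^*(0)\ne0$. This is the second claim. $\square$

Since $a_{i+1}=a_i+2l_i+1$, the class $\Psi(z):=[P^{-a_i}L_i]\in\mathcal X_\tau$ does not depend on $i$. The configuration $cz$ has the same $x_i$ and $L_i$ with $a_i$ replaced by $a_i-1$, so
$$\Psi(cz)=P\,\Psi(z).\tag{12}$$
This is the point of the construction: rotation has become multiplication by $P$. If $z=z(\Lambda)$, we may take $V=M$ and $L_i=\Lambda_{a_i}=P^{a_i}\Lambda$, so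
$$\Psi(z(\Lambda))=[\Lambda].\tag{13}$$

**Step 2: degrees.** To compare $z$ with $z(\Psi(z))$ we must know that the abstract $x_i$ have the degrees they had in Section 8. Let $\omega_i=\deg x_i$ (via $V\cong M$) and $\varepsilon_i=\omega_{i+1}-\omega_i-(2l_i+1)$. Since $\omega_{i+n}=\omega_i+N$, $\varepsilon_{i+n}=\varepsilon_i$.

**Lemma 8.** All $\varepsilon_i=0$.

*Proof.* In (11), $\deg(p_ix_i)\le\omega_i+2l_i$, and the last term has degree $\omega_i+2l_i+1-\varepsilon_{i-1}$. If $\varepsilon_{i-1}\le0$, the last term strictly dominates and $\varepsilon_i=-\varepsilon_{i-1}$. If $\varepsilon_{i-1}>0$, both terms have degree at most $\omega_i+2l_i$ and $\varepsilon_i<0$. So if one $\varepsilon_i$ is $0$, all are, by periodicity. Otherwise the signs strictly alternate, which by periodicity is impossible for $n$ odd. This settles case (odd).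

In case (even) suppose the signs alternate. We shall contradict $p\ne0$. Let $I$ be the parity class of indices $i$ with $\varepsilon_{i-1}<0$. For $i\in I$ the last term of (11) strictly dominates, so $\mathrm{lc}(x_{i+1})=\mathrm{lc}(x_{i-1})$ and $\omega_{i+1}=\omega_{i-1}+2l_i+2l_{i-1}+2$. Thus the $x_j$ with $j\notin I$ have a common leading coefficient $o\ne0$, and $\omega_{j+2}=\omega_j+2l_{j+1}+2l_j+2$. For $i\notin I$ put $h_{i+1}=\omega_i+2l_i$. As $\varepsilon_i<0$, $\deg x_{i+1}\le h_{i+1}$; and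
$$h_{i+1}-h_{i-1}=\omega_i-\omega_{i-2}+2l_i-2l_{i-2}=2(l_i+l_{i-1}+1).$$
Let $\eta_{i+1}\in K$ be the coefficient of $x_{i+1}$ at $\theta^{h_{i+1}}$, possibly $0$. Taking coefficients at $\theta^{h_{i+1}}$ in (11) gives $\eta_{i+1}=\eta_{i-1}+\beta_io$. Moreover $\eta_{j+n}=\eta_j$, because $x_{j+n}=\mu x_j$, $\mathrm{lc}(\mu)=1$ and $h_{j+n}=h_j+N$. Hence $\sum_{i\notin I}\beta_i=0$ over a period, that is, $E_0=0$ or $E_1=0$. By Lemma 4(c) this contradicts $E_0E_1=p\ne0$. $\square$

**Step 3: the cuts of $\Psi(z)$.** We show that $z$ and $z(\Psi(z))$ have the same tiles up to scaling. By Lemma 8, $\deg w_i=\omega_{i-1}+2l_{i-1}+2=\omega_i+1$. So $L_i$ has a basis of degrees $\omega_i,\omega_i+1$, and $x_i$ is its element of least degree. Let $\Lambda=P^{-a_i}L_i$, one lattice for all $i$. At position $a_i$ it has $\Lambda_{a_i}=L_i$, $e_{a_i}=0$, and $d_{a_i}=l_i$ by Lemma 7. By (10) the next cut of $\Lambda$ after $a_i$ is $a_{i+1}$, for every $i$. So the cuts of $z(\Lambda)$ are exactly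 those of $z$. In (11) the last term dominates, so
$$\mathrm{lc}(x_{i+1})=\mathrm{lc}(x_{i-1}),\qquad\mathrm{lc}(x_{i+n})=\mathrm{lc}(x_i).\tag{14}$$

**Step 4: rescaling for $N$ even.** By (14) the leading coefficients at even and at odd cuts may differ when $n$ is even, and we must keep track of this. For $\kappa\in K^*$ let $\kappa\ast z$ be $z$ with $p_a$ replaced by $\kappa^{-1}p_a$ for $a$ even and by $\kappa p_a$ for $a$ odd. Then $\tau(\kappa\ast z)=\tau(z)$, because in (5) every pair contains one index of each parity, so the unpaired cuts are equally many of each parity. Replacing $x_i$ by $\kappa^{-1}x_i$ at odd cuts turns (11) for $z$ into (11) for $\kappa\ast z$ and does not change the $L_i$, so $\Psi(\kappa\ast z)=\Psi(z)$. Finally $(E_0,E_1)(\kappa\ast z)=(\kappa^{-1}E_0,\kappa E_1)$.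

**Proposition 9.** In case (odd), $\Psi$ is a bijection from $\{z:\tau(z)=\tau\}$ onto $\mathcal X_\tau$. In case (even), $z\mapsto(\Psi(z),(E_0,E_1))$ is a bijection from $\{z:\tau(z)=\tau\}$ onto $\mathcal X_\tau\times\{(e_0,e_1)\in K^2:e_0e_1=p\}$.

*Proof.* Case (odd): $n$ is odd, so by (14) all $\mathrm{lc}(x_i)$ are equal. Rescaling $V\cong M$ they are $1$, so the $x_i$ are the elements used in Section 8 and $z(\Psi(z))=z$. With (13) this proves the claim.

Case (even): rescale $V\cong M$ so that $\mathrm{lc}(x_i)=1$ at even cuts, and let $\kappa$ be the value at odd cuts. The elements used in Section 8 are then $x_i$ at even cuts and $\kappa^{-1}x_i$ at odd cuts, so $z(\Psi(z))=\kappa\ast z$.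

To determine $\kappa$ we show that $z(\Lambda)$ always has $E_0=E_1=\sqrt p$. For $z(\Lambda)$ all $\mathrm{lc}(x_i)=1$. Fix $\theta_1\in M_\infty$ of degree $1$ with $\mathrm{lc}(\theta_1)=1$. According to the parity of $m_i$, which alternates with $i$, write $x_i=\lambda^{m_i/2}(1+\gamma_i\theta^{-1}+\cdots)$ or $x_i=\theta_1\lambda^{(m_i-1)/2}(1+\gamma_i\theta^{-1}+\cdots)$, where the dots have degree less than $-1$. Write also $\epsilon=\eta\theta^{-1}+\cdots$ in $\mu=\lambda^{N/2}(1+\epsilon)$. In (11), $p_ix_i$ has coefficient $\beta_i$ at degree $m_i+2l_i=m_{i+1}-1$, and $m_{i+1}-m_{i-1}=2(l_i+l_{i-1}+1)$; so $\gamma_{i+1}=\gamma_{i-1}+\beta_i$. From $x_{i+n}=\mu x_i$ we get $\gamma_{i+n}=\gamma_i+\eta$. So the sum of the $\beta_i$ over either parity class is $\eta$, that is, $E_0=E_1=\eta$. In $\epsilon^2=t+t\epsilon$ the leading term of $t$ is $p\lambda^{-1}$, so $\eta^2=p$.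

Now apply this to $z(\Psi(z))=\kappa\ast z$: $\kappa^{-1}E_0(z)=\sqrt p$. So $\kappa=E_0(z)/\sqrt p$, and $z=\kappa^{-1}\ast z(\Psi(z))$ is determined by $\Psi(z)$ and $E_0(z)$. This is injectivity. Conversely, given $[\Lambda]$ and $(e_0,e_1)$ with $e_0e_1=p$, put $\kappa=e_0/\sqrt p$. Then $z=\kappa^{-1}\ast z(\Lambda)$ has $\tau(z)=\tau$, $\Psi(z)=[\Lambda]$ by (13), and $(E_0,E_1)=(\kappa\sqrt p,\kappa^{-1}\sqrt p)=(e_0,e_1)$. $\square$

## 10. Frobenius and Lang's theorem

Let $\tau\in F[\lambda]$ be as in Section 7. Then $\mathrm{Fr}$, acting on coefficients, induces a ring automorphism $\sigma$ of $O$ and $M$ fixing $\lambda$ and $\mu$. It preserves $P$, $v_\pm$ and the unique place at infinity, hence $\deg$. The class $\sigma(\theta)$ has square the class of $\lambda$, so $\sigma(\theta)=\theta$ and $\mathrm{lc}(\sigma x)=\mathrm{Fr}(\mathrm{lc}\,x)$. Write $\mathrm{Fr}$ for $[\Lambda]\mapsto[\sigma\Lambda]$ on $\mathcal X_\tau$ and on $\mathrm{Pic}(O)$. Applying $\sigma$ to all constructions,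 and recalling (12),
$$\Psi(\mathrm{Fr}\,z)=\mathrm{Fr}\,\Psi(z),\qquad\Psi(c^rz)=P^r\Psi(z);\qquad(E_0,E_1)(cz)=(E_1,E_0)(z)\ \text{ for }N\text{ even}.\tag{15}$$

Lang's theorem says: if $G$ is a smooth connected group scheme of finite type over $F=\mathbb F_q$, then $h\mapsto h^{-1}\mathrm{Fr}(h)$ is surjective on $G(K)$. For the multiplicative group this is the solvability of $h^{q-1}=b$ in $K^*$.

**Proposition 10.** For $\tau\in F[\lambda]$ as above, $\#\{x\in\mathcal X_\tau:\mathrm{Fr}\,x=P^rx\}$ is finite and independent of $r\in\mathbb Z$; call it $\nu(\tau)$.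

*Proof.* **Step 1: a projective curve.** We compactify $\operatorname{Spec}O$ by one rational point. Let $O_F=F[\lambda,\mu]/(\mu^2+\tau\mu+\lambda^N)$, with fraction field $M_F$. The computation at infinity in Section 7 works over $F$: $M_F$ has a unique place over $\lambda=\infty$, totally ramified with residue field $F$. The discriminant of the equation is $\tau^2$, so $O_F[1/\tau]$ is étale over $F[\lambda,1/\tau]$, hence integrally closed. Let $\mathcal A$ be the coherent sheaf of algebras on $\mathbb P^1_F$ that equals $O_F$ on $\mathbb A^1$ and the integral closure of $\mathcal O_{\mathbb P^1}$ in $M_F$ on the neighborhood $\mathbb P^1\setminus\{\tau=0\}$ of $\infty$; the two agree on the overlap. Let $C=\operatorname{Spec}\mathcal A$; it is finite over $\mathbb P^1_F$, hence projective. It consists of $\operatorname{Spec}O_F$ and one point $\infty$, regular with residue field $F$. Over $K$ there is one point of $C_K$ above it, and its maximal ideal is still generated by a uniformizer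 of $M_F$ at $\infty$. So $C_K=\operatorname{Spec}O\cup\{\infty\}$ is regular at $\infty$. Since $O$ is a domain, $C$ is geometrically integral.

**Step 2: $\mathrm{Pic}^0(C_K)\cong\mathrm{Pic}(O)$ by restriction.** This makes $\mathrm{Pic}(O)$ the group of points of a connected group. If a line bundle of degree $0$ is trivial on $\operatorname{Spec}O$, a trivialization is a rational section with divisor $m\infty$, and $m=\deg=0$, so the bundle is trivial. Conversely a line bundle on $\operatorname{Spec}O$ extends over the regular point $\infty$, and twisting by a multiple of $\infty$, which has degree $1$, makes the degree $0$.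

**Step 3: Lang's theorem.** We use it to move $P^r$ away. For a projective geometrically integral curve $C$ over a field $F$, the identity component $J=\mathrm{Pic}^0_{C/F}$ of the Picard scheme is a smooth connected commutative group scheme of finite type over $F$, and $J(K)$ is the group of line bundles of degree $0$ on $C_K$ (Bosch–Lütkebohmert–Raynaud, *Néron Models*, §§8.2, 8.4, 9.2). The $q$-Frobenius endomorphism of $J$ acts on $J(K)$ as the $q$-power automorphism of $K$, that is, by pulling back line bundles along $\mathrm{id}_C\times\operatorname{Spec}(\mathrm{Fr})$. On $\mathrm{Pic}(O)$ this is $I\mapsto I\otimes_{O,\sigma}O\cong\sigma(I)$, the map called $\mathrm{Fr}$ above. So there is $h\in\mathrm{Pic}(O)$ with $\mathrm{Fr}(h)=P^rh$. Then $x'\mapsto hx'$ is a bijection from $\{x':\mathrm{Fr}\,x'=x'\}$ onto $\{x:\mathrm{Fr}\,x=P^rx\}$, with inverse multiplication by $h^{-1}$.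

**Step 4: finiteness.** By Step 3 it suffices to take $r=0$. By Proposition 9 and (15), the $x$ with $\mathrm{Fr}\,x=x$ correspond to the $z$ with $\mathrm{Fr}\,z=z$ and $\tau(z)=\tau$ (and, for $N$ even, $(E_0,E_1)=(1,p)$; note $p\in F^*$). These are finitely many, since their $p_a$ lie in $F[\lambda]$ and have bounded degree. $\square$

## 11. Theorem 6 for odd $N$

Here everything is a function of $\tau$. By Lemma 4(b), $\Phi(z)=\tau_{(N-1)/2}+\tau_1/\tau_0$. If $\tau(z)=\tau\in F[\lambda]$, then $\mathrm{Fr}\,z$ and $c^rz$ have the same $\tau$; so by Proposition 9 and (15), $\mathrm{Fr}\,z=c^rz$ if and only if $\mathrm{Fr}\,\Psi(z)=P^r\Psi(z)$. Proposition 10 gives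
$$\hat T(N,r)=\sum_{\tau}\psi_F\bigl(\tau_{(N-1)/2}+\tau_1/\tau_0\bigr)\,\nu(\tau),$$
the sum over $\tau\in F[\lambda]$ with $\deg\tau\le\frac{N-1}2$ and $\tau_0\ne0$. This does not depend on $r$. $\square$

In particular the two counts compared at the end of Section 6 agree for every $q$: both are $\nu(\tau)$.

## 12. Even $N$: Kloosterman sums and the terms with $E_0E_1=0$

For $N$ even the same argument stops at two points. The weight contains $E_0+E_1$, while $\tau$ determines only the product $E_0E_1$. And nothing has been proved about configurations with $E_0E_1=0$: the condition $p\ne0$ was used both for (8) and in Lemma 8. The first point produces the sign. The second is handled by computing three auxiliary sums in which only short tiles survive.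

For $p\in F^*$ let $a(p)=\sum_\tau\psi_F(\tau_1/\tau_0)\,\nu(\tau)$ over $\tau\in F[\lambda]$ with $\deg\tau\le\frac N2-1$, $\tau_0\ne0$, $\tau_{N/2-1}=p$. This does not involve $r$. Put $a_*=\sum_{p\ne0}a(p)$ and $\mathrm{Kl}(p)=\sum_{e\in F^*}\psi_F(e+p/e)$.

**Step 1: a twisted Kloosterman sum.** This is where the sign comes from. For $p\in F^*$,
$$\sum_{\epsilon\in\mathbb F_{q^2},\ \epsilon^{q+1}=p}\psi_F(\epsilon+\epsilon^q)=-\mathrm{Kl}(p).\tag{16}$$
Indeed, for $a\in F^*$ the polynomial $X^2+aX+p$ has two distinct roots. They are either both in $F^*$, and then contribute $2\psi_F(a)$ to $\mathrm{Kl}(p)$, or conjugate in $\mathbb F_{q^2}\setminus F$, and then contribute $2\psi_F(a)$ to the left side. The case $a=0$, with root $\sqrt p\in F$, contributes $1$ to each sum. So the two sums add up to $2\sum_{a\in F}\psi_F(a)=0$.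

**Step 2: $r$ even.** We express $\hat T(N,r)$ through the $a(p)$ and sums without constraint on $(E_0,E_1)$. If $\mathrm{Fr}\,z=c^rz$, then $(E_0,E_1)\in F^2$ by (15). Let $A(e_0,e_1)=\sum\psi_F(\tau_1/\tau_0)$ over such $z$ with $(E_0,E_1)=(e_0,e_1)$. Suppose $e_0e_1=p\ne0$. For $z$ with $\tau(z)\in F[\lambda]$ and $(E_0,E_1)(z)=(e_0,e_1)$, both $\mathrm{Fr}\,z$ and $c^rz$ again have the same $\tau$ and the same $(E_0,E_1)$. So by Proposition 9 they are equal if and only if $\mathrm{Fr}\,\Psi(z)=P^r\Psi(z)$, and $A(e_0,e_1)=a(e_0e_1)$. For $\kappa\in F^*$ the map $z\mapsto\kappa\ast z$ preserves $\tau$ and, as $r$ is even, $\{\mathrm{Fr}\,z=c^rz\}$. Hence $A(e,0)=:a_1$ and $A(0,e)=:a_2$ are constant for $e\in F^*$. Let $a_0=A(0,0)$ and, summing over all $(e_0,e_1)\in F^2$,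
$$X_{00}=\sum A(e_0,e_1),\qquad X_{10}=\sum\psi_F(e_0)A(e_0,e_1),\qquad X_{01}=\sum\psi_F(e_1)A(e_0,e_1).$$
Since $\Phi=E_0+E_1+\tau_1/\tau_0$ and $\sum_{e\ne0}\psi_F(e)=-1$,
$$\hat T(N,r)=\sum_{p\ne0}a(p)\mathrm{Kl}(p)+a_0-a_1-a_2,\tag{17}$$
$$X_{00}=(q-1)a_*+(q-1)(a_1+a_2)+a_0,$$
$$X_{10}=-a_*-a_1+(q-1)a_2+a_0,\qquad X_{01}=-a_*+(q-1)a_1-a_2+a_0 .$$
Adding up,
$$a_0-a_1-a_2=(q+1)a_*+X_{10}+X_{01}-X_{00}.\tag{18}$$

**Step 3: $r$ odd.** The same, with twisted parameters. Now (15) gives $E_1=E_0^q$ and $E_0=E_1^q$, so $E_0\in\mathbb F_{q^2}$. Let $A'(\epsilon)=\sum\psi_F(\tau_1/\tau_0)$ over $z$ with $\mathrm{Fr}\,z=c^rz$ and $E_0=\epsilon$. For $\epsilon\ne0$ and $z$ with $\tau(z)\in F[\lambda]$ and $(E_0,E_1)=(\epsilon,\epsilon^q)$, both $\mathrm{Fr}\,z$ and $c^rz$ have $(E_0,E_1)=(\epsilon^q,\epsilon)$. So as before $A'(\epsilon)=a(\epsilon^{q+1})$. Let $a_0'=A'(0)$ and $X_{00}'=\sum_\epsilon A'(\epsilon)=(q+1)a_*+a_0'$. Then by (16)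
$$\hat T(N,r)=-\sum_{p\ne0}a(p)\mathrm{Kl}(p)+X'_{00}-(q+1)a_*.\tag{19}$$

**Step 4: what remains.** We settle $N=2$ and reduce $N\ge4$ to an identity. If $N=2$, then $\tau=\tau_0=E_0E_1\ne0$ always, so $a_0=a_1=a_2=a_0'=0$. Then (17) and (19), with $X'_{00}-(q+1)a_*=a_0'=0$, give $\hat T(2,r)=(-1)^r\sum a(p)\mathrm{Kl}(p)$, as claimed in Theorem 6. Let $N\ge4$. By (17), (18) and (19) it suffices to show that $X_{00}'$ does not depend on the odd $r$, that $X_{00},X_{10},X_{01}$ do not depend on the even $r$, and that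
$$X_{10}+X_{01}-X_{00}+X'_{00}=0.\tag{20}$$
Indeed, then $\hat T(N,r)$ depends only on the parity of $r$, and the values for even and odd $r$ are opposite.

## 13. The three auxiliary sums

Let $N\ge4$ be even. Recall $g=\gcd(r,N)\equiv r\pmod2$, $s=N/g$, $Q=q^s$, and $\rho$ with fixed field $F$, as in (7).

**Step 1: $X_{00}$ and $X_{00}'$ as traces.** These are the sums of $\psi_F(\tau_1/\tau_0)$ over all $z$ with $\mathrm{Fr}\,z=c^rz$. For an orbit of tiles with $l\ge1$, the coefficient $b=[\lambda^1]p_a\in\mathbb F_Q$ enters only through $\psi_Q(b/p_a(0))$, so these terms sum to $0$. Only configurations with all $l=0$ remain. With $p_a=1/x_a$ the sum is $\operatorname{tr}(H^g\rho)$ on functions on $\mathbb F_Q^*$, where $H(x,x')=\psi_Q(xx')$. We have $H\mathbf 1=-\mathbf 1$. The space $W_0=\{f:\sum f=0\}$ is a complement of $\mathbb C\mathbf 1$ and is $H$-stable, and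
$$\sum_{u\ne0}\psi_Q(u(x+x''))=Q\,\delta_{xx''}-1,\tag{21}$$
so $H^2=Q$ on $W_0$. Also $\operatorname{tr}(\rho|W_0)=(q-1)-1=q-2$. For $r$ even, $g$ is even and
$$X_{00}=1+Q^{g/2}(q-2)=1+q^{N/2}(q-2).\tag{22}$$
For $r$ odd, $g$ is odd and $s$ is even. Put $G=\sum_{x\in\mathbb F_Q}\psi_Q(x\,\rho x)$. The trace of $H\rho$ on all functions is $G-1$, and on $\mathbf 1$ it is $-1$; so $\operatorname{tr}(H\rho|W_0)=G$ and $X_{00}'=-1+Q^{(g-1)/2}G$.

**Step 2: the value of $G$ for $s$ even.** We find $G^2$, then the sign by a congruence. Substituting $y=x+d$, and using $\psi_Q(d\,\rho x)=\psi_Q(x\,\rho^{-1}d)$,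
$$G^2=\sum_{x,y}\psi_Q(x\rho x+y\rho y)=\sum_d\psi_Q(d\rho d)\sum_x\psi_Q\bigl(x(\rho d+\rho^{-1}d)\bigr)=Q\sum_{\rho^2d=d}\psi_Q(d\rho d).$$
The fixed field of $\rho^2$ is $\mathbb F_{q^2}$, on which $\rho$ is $d\mapsto d^q$. So $d\rho d\in F$ and $\mathrm{Tr}_{\mathbb F_Q/F}(d\rho d)=s\,d\rho d=0$. Hence $G^2=Qq^2$ and $G=\pm q^{s/2+1}$. The group $\{\zeta\in\mathbb F_{q^2}:\zeta^{q+1}=1\}$ acts freely on $\mathbb F_Q^*$ by multiplication and preserves $x\rho x$, because $\rho\zeta=\zeta^q=\zeta^{-1}$. So $G\equiv1\pmod{q+1}$. As $q\equiv-1\pmod{q+1}$ and $q+1\ge3$, the sign is $(-1)^{s/2+1}$, that is, $G=-(-1)^{s/2}q^{s/2+1}$. Since $g$ is odd, $(-1)^{s/2}=(-1)^{gs/2}=(-1)^{N/2}$, and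
$$X_{00}'=-1-(-1)^{N/2}q^{N/2+1}.\tag{23}$$

**Step 3: $X_{10}$ and $X_{01}$ as traces.** Let $r$ be even. First, $X_{10}=X_{01}$, because $c$ preserves $\{z:\mathrm{Fr}\,z=c^rz\}$ and $\tau$ and swaps $E_0,E_1$. In $X_{10}$ the weight is $\psi_F(E_0+\tau_1/\tau_0)$, and $g$ is even, so the shift by $g$ preserves the parity of positions. We discard the tiles that cancel.

- Tiles with $l\ge1$ at odd cuts sum to $0$: sum over $[\lambda^1]p$, which enters only $\tau_1/\tau_0$.
- Tiles with $l\ge2$ at even cuts sum to $0$: sum over the top coefficient, which enters only $E_0$.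
- Tiles with $l=1$ at even cuts get weight $Q$ per orbit, with $c_a=1$, as in Lemma 5.

So each odd position is a tile with $l=0$, or the middle of a triple (a tile with $l=1$) starting at an even position. Each even position is a tile $x\in\mathbb F_Q^*$ with $l=0$, or the start $\mathrm{st}$ or the end $\mathrm{en}$ of a triple. A tile $1/u$ at an odd position has no factor $\psi_Q(1/u)$. Summing over the odd positions, we get $X_{10}=\operatorname{tr}(\mathcal V^h\rho)$ with $h=g/2\ge1$, where $\mathcal V$ is the matrix on $\mathbb F_Q^*\sqcup\{\mathrm{st},\mathrm{en}\}$ of passing from one even position to the next. With $m(x)=\psi_Q(1/x)$, by (21), $\sum_{u\ne0}\psi_Q(ux)=-1$ and $\sum_{u\neq0}1=Q-1$,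
$$\mathcal V(x,x')=m(x)(Q\delta_{xx'}-1),\quad\mathcal V(x,\mathrm{st})=-m(x),\quad\mathcal V(\mathrm{st},\mathrm{en})=Q,\quad\mathcal V(\mathrm{en},x)=-1,\quad\mathcal V(\mathrm{en},\mathrm{st})=Q-1,$$
and the other entries are $0$.

**Step 4: the eigenvalues of $\mathcal V$.** Let $S_\pm=\{x\in\mathbb F_Q^*:m(x)=\pm1\}$, $n_+=|S_+|=\frac Q2-1$, $n_-=|S_-|=\frac Q2$, and let $f_\pm$ be the number of $\rho$-fixed points in $S_\pm$. Suppose first $Q>2$, so both $S_\pm$ are nonempty. Functions supported on $S_\pm$ with sum $0$ are eigenvectors of eigenvalue $\pm Q$, and $\rho$ has trace $f_\pm-1$ on them. On the complementary space of vectors $(v_+,v_-,v_{\mathrm{st}},v_{\mathrm{en}})$ constant on $S_+$ and on $S_-$, $\rho$ acts trivially. With $\Sigma=n_+v_++n_-v_-$, $\mathcal V$ sends such a vector to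
$$\bigl(Qv_+-\Sigma-v_{\mathrm{st}},\ -Qv_-+\Sigma+v_{\mathrm{st}},\ Qv_{\mathrm{en}},\ -\Sigma+(Q-1)v_{\mathrm{st}}\bigr).$$
Inserting, one finds the eigenvectors $(1,1,1,0)$ with eigenvalue $0$ (here $\Sigma=Q-1$), $(1,0,-n_+,-n_+)$ with eigenvalue $Q$ (here $\Sigma=n_+$), and $(0,1,-n_-,n_-)$ with eigenvalue $-Q$ (here $\Sigma=n_-$). The trace is $(Q-n_+)+(-Q+n_-)=1$, so the fourth eigenvalue is $1$. Adding all contributions,
$$X_{10}=Q^hf_++(-Q)^hf_-+1.\tag{24}$$
If $Q=2$, then $S_+=\emptyset$ and $S_-=\{1\}$. The coordinate $v_+$ is absent, $(1,1,0)$ and $(1,-1,1)$ in the coordinates $(v_-,v_{\mathrm{st}},v_{\mathrm{en}})$ have eigenvalues $0$ and $-2$, and the trace is $-Q+n_-=-1$. So the eigenvalues are $0,-2,1$; with $f_+=0$, $f_-=1$, (24) still holds.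

**Step 5: the value of $X_{10}$.** We count fixed points. They are the $x\in F^*$, with $m(x)=\psi_F(s/x)$. If $s$ is odd, then $f_+=\frac q2-1$, $f_-=\frac q2$ and $(-1)^h=(-1)^{hs}=(-1)^{N/2}$. If $s$ is even, then $f_+=q-1$, $f_-=0$, and $N/2=hs$ is even. As $Q^h=q^{N/2}$, in all cases
$$X_{10}=X_{01}=\begin{cases}1+q^{N/2}(q-1)&\text{if }N/2\text{ is even},\\1-q^{N/2}&\text{if }N/2\text{ is odd}.\end{cases}\tag{25}$$

**Step 6: the identity (20).** By (22), (23) and (25) all four sums are independent of $r$ of the relevant parity. If $N/2$ is even, $X_{10}+X_{01}-X_{00}+X'_{00}$ equals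
$$\bigl(2+2q^{N/2+1}-2q^{N/2}\bigr)+\bigl(-1-q^{N/2+1}+2q^{N/2}\bigr)+\bigl(-1-q^{N/2+1}\bigr)=0,$$
and if $N/2$ is odd it equals
$$\bigl(2-2q^{N/2}\bigr)+\bigl(-1-q^{N/2+1}+2q^{N/2}\bigr)+\bigl(-1+q^{N/2+1}\bigr)=0.$$
This proves (20), hence Theorem 6 for even $N$. With Section 11, Theorem 6 is proved. Theorem 3 follows by Section 6, Theorem 1 by Section 4, and with it Corollary 2: the statement in the question is true for every $k\ge2$. $\blacksquare$
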